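# Parabolic-preserving deformations of cusped lattices that lose discreteness

## 1. Four theorems on strongly parabolic-preserving deformations

**Theorem A.** Let $\Gamma=\mathrm P\Gamma(2)<\mathrm{PSL}_2(\mathbb R)\cong \mathrm{SO}_0(2,1)=H\le G=\mathrm{SO}_0(m,1)$, $m\ge4$ (standard inclusion). There is a strongly parabolic-preserving deformation $(\rho_t)$ of $\Gamma$ into $G$ such that $\rho_t(\Gamma)$ is non-discrete for all sufficiently small $t\ne0$.

This answers a question posed in Samuel A. Ballas, Julien Paupert, Pierre Will, "Parabolic-preserving deformations of cusped hyperbolic lattices", arXiv:2605.03161 (2026). Let $H\le G$ be rank-one semisimple Lie groups and $\Gamma$ a non-cocompact lattice in $H$. Is every strongly parabolic-preserving deformation $\rho_t$ of $\Gamma$ into $G$ discrete and faithful for all $t$ close to $0$? By Theorem A the answer is **no**.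

Three further results say when the answer becomes yes. For the first one, let $G$ be rank-one semisimple with finite center, with symmetric space $X$ normalized to have curvature $\le-1$. Let $Y\subset X$ be the totally geodesic $H$-invariant copy of the symmetric space of $H$ (it exists by Karpelevich–Mostow, and is obvious for the standard inclusions used below). Let $\Gamma$ be a cusped lattice in $H$, $\mathcal P\subset\partial_\infty Y$ its set of parabolic fixed points, and $\Gamma_\xi$ the stabilizer of $\xi$ in $\Gamma$.

**Theorem B.** Let $\rho_i:\Gamma\to G$ converge to the inclusion $\iota$. Assume that for each $\xi$ in a set of representatives of $\mathcal P/\Gamma$: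

> $(*)$ if $i_k\to\infty$ and $\lambda_k\in\Gamma_\xi$ eventually leaves every finite set, then $\rho_{i_k}(\lambda_k)x\to\xi$ in $X\cup\partial_\infty X$ for some (equivalently, all) $x\in X$.

Then $\rho_i$ is discrete and faithful for all large $i$.

**Theorem C.** Let $2\le n\le m$. The statement "every strongly parabolic-preserving deformation of every cusped lattice $\Gamma<\mathrm{SO}_0(n,1)$ into $\mathrm{SO}_0(m,1)$ (standard inclusion) is discrete and faithful near $0$" holds if and only if $m\le n+1$.

**Theorem D.** Let $2\le n\le m$. The same statement with $\mathrm{SO}_0(m,1)$ replaced by $\mathrm{SU}(m,1)$ (standard inclusion) holds if and only if $m\le n$.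

In the negative cases of Theorems C and D, the counterexamples that we construct have $\rho_t(\Gamma)$ non-discrete for all small $t\ne0$.

## 2. Isometry types and representations that preserve parabolics

A negatively curved symmetric space $X$ is a hyperbolic space $\mathrm H^n_{\mathbb K}$ with $\mathbb K=\mathbb R,\mathbb C,\mathbb H,\mathbb O$, where $n\ge2$ if $\mathbb K=\mathbb R$ and $n=2$ if $\mathbb K=\mathbb O$. A rank-one semisimple group $G$ acts on such a space. The kernel of this action is finite here, so discreteness may be tested through the action.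

**Definition (types).** An isometry of $X$ is *elliptic* if it has a fixed point in $X$; *parabolic* if it has no fixed point in $X$ and exactly one on $\partial_\infty X$; *loxodromic* if it has no fixed point in $X$ and exactly two on $\partial_\infty X$. An elliptic isometry is *single-point elliptic* if it has an isolated fixed point in $X$, and *boundary elliptic* if it has fixed points on $\partial_\infty X$.

In the upper half-space model of $\mathrm H^m_{\mathbb R}$ the boundary is $\mathbb R^{m-1}\cup\{\infty\}$. The isometries that fix $\infty$ and preserve the horospheres there are the maps $(x,h)\mapsto(\varphi(x),h)$ with $\varphi$ a Euclidean isometry of $\mathbb R^{m-1}$. If $\varphi$ fixes $x$, the isometry fixes all points $(x,h)$. If $\varphi$ has no fixed point, there is none in $\mathrm H^m$ and only $\infty$ on the boundary. Hence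
$$\text{such an isometry is parabolic}\iff \varphi\text{ has no fixed point in }\mathbb R^{m-1}. \tag{1}$$
For example, in $\mathrm H^4$ a rotation of $\mathbb R^3$ about a line is boundary elliptic. A translation is parabolic, and so is a *screw motion* (a rotation about a line composed with a nonzero translation along that line). The geodesic symmetry at a point of $\mathrm H^4$ is single-point elliptic.

**Definition (preserving parabolics).** Let $\Gamma<G$ be discrete. A *parabolic subgroup* of $\Gamma$ is the stabilizer in $\Gamma$ of a boundary point fixed by a parabolic element of $\Gamma$. A representation $\rho:\Gamma\to G$ is *parabolic-preserving* if $\rho(\gamma)$ is parabolic (resp. boundary elliptic) whenever $\gamma$ is. It is *strongly parabolic-preserving* if in addition $\rho(\Lambda)$ is discrete for every parabolic subgroup $\Lambda$ of $\Gamma$.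

The word "strongly" matters. Let $\Gamma=\mathbb Z^2$ act on $\mathbb R^2=\partial_\infty\mathrm H^3\setminus\{\infty\}$ by integer translations, and let $\rho(p,q)$ be the translation by $(p+q\sqrt2,0)$. Every nontrivial element goes to a nontrivial translation, which is parabolic, but the image is not discrete.

**Definition (deformation).** A *deformation* of $\Gamma<H\le G$ into $G$ is a continuous family of representations $\rho_t:\Gamma\to G$, $t\in(-\varepsilon,\varepsilon)$, with $\rho_0=\iota$ the inclusion, and $\rho_t$ not conjugate to $\rho_{t'}$ for $t\ne t'$. It is strongly parabolic-preserving if every $\rho_t$ is. A lattice is *cusped* if it is not cocompact.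

In the standard inclusions $\mathrm{SO}_0(n,1)\le\mathrm{SO}_0(m,1)$ and $\mathrm{SO}_0(n,1)\le\mathrm{SU}(m,1)$, the small group acts on its own $n+1$ coordinates (complexified in the second case) and trivially on the remaining ones.

The cusps are what makes the question hard. A theorem of Guichard says: if $G$ is semisimple with finite center, $H$ a rank-one subgroup and $\Gamma$ a finitely generated convex-cocompact discrete subgroup of $H$, then $\iota$ has a neighborhood in $\mathrm{Hom}(\Gamma,G)$ consisting of discrete and faithful representations. This covers cocompact lattices. For cusped lattices some condition on the parabolic subgroups must be imposed, and the question is whether "strongly parabolic-preserving" suffices.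

## 3. Rigidity of $\mathrm P\Gamma(2)$ in $\mathrm{PSL}_2(\mathbb C)$, and Euclidean motions near a translation

The group $\Gamma=\mathrm P\Gamma(2)$ is free on
$$a=\begin{pmatrix}1&2\\0&1\end{pmatrix}:z\mapsto z+2,\qquad b=\begin{pmatrix}1&0\\2&1\end{pmatrix}:z\mapsto \frac z{2z+1}.$$
Its cusps $\mathbb Q\cup\{\infty\}$ fall into three classes, represented by $\infty,0,1$. Their stabilizers are $\langle a\rangle$, $\langle b\rangle$ and $\langle ab^{-1}\rangle$. For the third one,
$$ab^{-1}=\begin{pmatrix}-3&2\\-2&1\end{pmatrix}=-\begin{pmatrix}2&-1\\1&0\end{pmatrix}^2 .$$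
The matrix that is squared generates the stabilizer of $1$ in $\mathrm{PSL}_2(\mathbb Z)$. It is not $\equiv1$ mod $2$, whereas its square is.

**Into $\mathrm{PSL}_2(\mathbb C)\cong\mathrm{SO}_0(3,1)$ nothing moves.** Let $\rho$ be parabolic-preserving and near $\iota$, and lift $\rho(a),\rho(b)$ to $\mathrm{SL}_2(\mathbb C)$ near the matrices above. They are parabolic with trace near $2$, hence unipotent, with distinct fixed points. Conjugate these fixed points to $\infty$ and $0$ and rescale, so that $\rho(a)=\begin{pmatrix}1&2\\0&1\end{pmatrix}$ and $\rho(b)=\begin{pmatrix}1&0\\w&1\end{pmatrix}$ with $w$ near $2$. Then $\rho(ab^{-1})$ has trace $2-2w$, near $-2$. It is parabolic, so its trace is $\pm2$, which forces $w=2$. So $\rho$ is conjugate to $\iota$, and there is no deformation to test.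

**A cyclic cusp group in dimension 2.** Suppose isometries $\varphi_l$ of $\mathbb R^2$ without fixed points converge to the translation by $\tau\ne0$. For large $l$ the linear part is a rotation close to $1$. A nontrivial rotation part gives a fixed point, so $\varphi_l$ is a translation by some $\tau_l\to\tau$, and $\varphi_l^j$ moves every point by $j|\tau_l|\ge j|\tau|/2$, uniformly in $l$.

**The same in dimension 3.** Now $\varphi_l$ may be a screw motion. If $A$ is a rotation about $\mathbb Re_1$, then $x\mapsto Ax+2e_1$ moves every point by at least $2$, and its $j$-th power by at least $2j$. This is again uniform. But the axis of rotation need not be parallel to $e_1$.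

## 4. Local-to-global along geodesics, and the cusp excursions it cannot control

A sensible first attempt is to prove that the answer is yes. Take $\gamma\in\Gamma$ and the geodesic from a base point $o\in Y$ to $\gamma o$. Cut it into pieces of definite length with endpoints in $\Gamma K$ for a fixed compact $K$. Move the pieces by $\rho_t$. If each piece changes only a little, the result is a broken geodesic with long pieces and angles close to $\pi$, and in negative curvature such a path cannot return to its start. So $\rho_t(\gamma)$ moves $o$ a definite amount, uniformly in $\gamma$, which gives discreteness and faithfulness.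

Each piece runs from $k\in K$ to $\delta k'$ with $k'\in K$, up to translation by $\Gamma$. If the pieces have bounded length, only finitely many $\delta\in\Gamma$ occur, and continuity of $t\mapsto\rho_t(\delta)$ suffices. This is the situation without cusps. With cusps, a piece may dive into a horoball at $\xi$ and come out far away. Then $\delta=\lambda\delta_1$ with $\delta_1$ from a finite set and $\lambda\in\Gamma_\xi$ arbitrarily long. We need $\rho_t(\lambda)$ to point towards $\xi$ for *all* long $\lambda$ and *all* small $t$ at once, which is condition $(*)$. Strong parabolic-preservation gives, for each *fixed* $t$, a discrete group $\rho_t(\Gamma_\xi)$, so that $\rho_t(\lambda_k)\to\infty$ as $\lambda_k\to\infty$. Nothing visible makes this uniform in $t$. The attempt stops here, and it stops for a reason: the next section shows how uniformity fails.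

## 5. Screw motions that converge to a translation while their powers converge to the identity

Let $u=se_1+\sqrt{1-s^2}\,e_2$ with $0<s<1$, let $A$ be the rotation of $\mathbb R^3$ by angle $\theta$ about $\mathbb Ru$, and let $S(x)=Ax+2e_1$. If $\theta,s\to0$, then $S$ tends to the translation $x\mapsto x+2e_1$. What does $S$ look like for fixed $\theta,s$? Along $u$ it advances by $2s$. On $u^\perp$ it is a rotation by $\theta$ composed with translation by $2w$, where $w=e_1-su$. Its fixed point $y\in u^\perp$ solves $(1-A)y=2w$, and $1-A$ multiplies lengths on $u^\perp$ by $2\sin(\theta/2)$. So the axis is at distance $|w|/\sin(\theta/2)\approx2/\theta$ from the origin. The orbit of $0$ looks straight at first, but it winds around a huge circle, drifting very slowly sideways.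

After one turn, $j\approx2\pi/\theta$, the orbit is near its start. It need not be near enough: the angle $j\theta$ misses $2\pi$ by up to $\theta/2$, and at radius about $2/\theta$ this is a displacement of order $1$. We need $\mathrm{dist}(j\theta,2\pi\mathbb Z)$ much smaller than $\theta$, which Dirichlet's pigeonhole argument gives for larger $j$. The sideways drift $2js$ must stay small for that $j$, so $s$ must be very small compared with $\theta$.

**Lemma 1.** Fix an integer $k\ge1$. For $\theta\in(0,1)$ there is $j$ with $1\le j\le\lceil\theta^{-3}\rceil\le2\theta^{-3}$ and $\mathrm{dist}(jk\theta,2\pi\mathbb Z)\le2\pi\theta^3$. Hence $|\sin(jk\theta/2)|\le\pi\theta^3$.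

*Proof.* Put $M=\lceil\theta^{-3}\rceil\le\theta^{-3}+1\le2\theta^{-3}$. Two of the $M+1$ points $0,k\theta,\dots,Mk\theta$ on the circle $\mathbb R/2\pi\mathbb Z$ are at distance at most $2\pi/(M+1)\le2\pi\theta^3$. Subtract their indices to get $j$. Finally $|\sin(y/2)|\le\frac12\mathrm{dist}(y,2\pi\mathbb Z)$. $\square$

**Lemma 2.** Let $A$ be the rotation of $\mathbb R^3$ by angle $\varphi\notin2\pi\mathbb Z$ about $\mathbb Ru$, $|u|=1$, and $S(x)=Ax+\tau u+v$ with $v\perp u$. Then for $j\ge1$
$$S^j(x)=A^jx+j\tau u+\sum_{i<j}A^iv,\qquad \Big|\sum_{i<j}A^iv\Big|=|v|\,\frac{|\sin(j\varphi/2)|}{|\sin(\varphi/2)|}. \tag{2}$$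

*Proof.* The first formula is an induction, using $Au=u$. On $u^\perp\cong\mathbb C$ the map $A$ is multiplication by $e^{i\varphi}$ (for one orientation), and $\big|\sum_{l<j}e^{il\varphi}\big|=|1-e^{ij\varphi}|/|1-e^{i\varphi}|$. $\square$

From now on, for $|t|<1$,
$$\theta_t:=|t|,\qquad s_t:=\tfrac13|t|^5(2+t)\in[0,\theta_t^5]. \tag{3}$$
For $t\ne0$ we have $s_t>0$, and the pair $(\theta_t,s_t)$ determines $t$: the first entry gives $|t|$, and then $2+t=3s_t/|t|^5$. The factor $2+t$ is there only to distinguish $t$ from $-t$. The exponent $5$ beats the $\theta^{-3}$ of Lemma 1. We often write $\theta=\theta_t$.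

## 6. Small parabolics with different fixed points cannot lie in a discrete group

So far the collapse happens inside one cyclic group, which for each fixed $t$ is discrete. We need a reason why the *whole* group cannot be discrete.

We use the Zassenhaus–Kazhdan–Margulis theorem (Raghunathan, *Discrete Subgroups of Lie Groups*, Thm 8.16): a Lie group $G$ has a neighborhood $\Omega$ of $1$ such that for every discrete $\Delta\le G$, the set $\Delta\cap\Omega$ lies in a connected nilpotent subgroup. We also use that every subgroup of a nilpotent group is subnormal.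

**Lemma 3.** Let $\rho_t\to\iota$ as $t\to0$. Suppose $g_t\in\rho_t(\Gamma)$ is parabolic with fixed point $\xi$ for all small $t\ne0$, that $g_t\to1$, and that $\gamma\xi\ne\xi$ for some $\gamma\in\Gamma$. Then $\rho_t(\Gamma)$ is non-discrete for all small $t\ne0$.

*Proof.* Let $f_t=\rho_t(\gamma)g_t\rho_t(\gamma)^{-1}$. Since $\rho_t(\gamma)\to\gamma$ and $g_t\to1$, also $f_t\to1$. The element $f_t$ is parabolic with unique fixed point $\rho_t(\gamma)\xi\to\gamma\xi\ne\xi$, so for small $t\ne0$ it does not fix $\xi$. Let $t$ be so small that moreover $g_t,f_t\in\Omega$, and suppose that $\rho_t(\Gamma)$ is discrete. Then $N=\langle g_t,f_t\rangle$ is nilpotent, and there is a chain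
$$\langle g_t\rangle=N_0\lhd N_1\lhd\dots\lhd N_r=N .$$
We show by induction that $N_i$ fixes $\xi$. This holds for $N_0$. If $N_i$ fixes $\xi$, then $\xi$ is its only fixed point on $\partial_\infty X$, because $g_t\in N_i$ has no other. The group $N_{i+1}$ normalizes $N_i$, so it preserves the fixed set $\{\xi\}$ of $N_i$. For $i=r$ we find that $f_t$ fixes $\xi$, a contradiction. $\square$

## 7. Proof of Theorem A: tilting two cusps of $\mathrm P\Gamma(2)$

Take $m=4$. For $m>4$ let everything act trivially on the extra coordinates; the arguments are unchanged. Embed $\mathrm H^2\subset\mathrm H^4$ with boundary $\mathbb Re_1\cup\{\infty\}\subset\mathbb R^3\cup\{\infty\}$.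

**Step 1: define the deformation.** We want to turn both $a$ and $b$ into slow screw motions while keeping the third cusp $\langle ab^{-1}\rangle$ under control. In $G$ we have $a(x)=x+2e_1$. Let $I(x)=x/|x|^2$. Then $b=IaI$ in $G$. Indeed, in $\mathrm O(4,1)$ the inversion $I$ exchanges the null lines of $0$ and $\infty$ and fixes the vectors $e_1,e_2,e_3$. So $IaI$, like $a$, acts trivially on $\mathrm{span}(e_2,e_3)$ and preserves the complementary $\mathbb R^{2,1}$. On the boundary line it is $x\mapsto1/(1/x+2)=x/(1+2x)$, which is $b$.

Let $u_t=s_te_1+\sqrt{1-s_t^2}\,e_2$ and let $A_t\in\mathrm{SO}(3)$ be the rotation by $\theta_t$ about $\mathbb Ru_t$. It is continuous in $t$ with $A_0=1$, its extension to $\mathrm H^4$ lies in $G$, and it commutes with $I$. Since $\Gamma$ is free on $a,b$, we may define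
$$\rho_t(a)=aA_t,\qquad\rho_t(b)=bA_t .$$
Then $\rho_0=\iota$, and
$$\rho_t(b)=IaIA_t=I(aA_t)I=I\rho_t(a)I,\qquad \rho_t(ab^{-1})=aA_tA_t^{-1}b^{-1}=ab^{-1}.$$
The third cusp does not move at all.

**Step 2: $\rho_t$ is strongly parabolic-preserving.** Let $t\ne0$. We have $\rho_t(a)x=A_tx+2e_1$, and $A_t$ preserves $\langle\cdot,u_t\rangle$. Hence
$$\langle\rho_t(a)^jx-x,u_t\rangle=2js_t\qquad(x\in\mathbb R^3,\ j\in\mathbb Z).$$
For $j\ne0$ this is nonzero, so by (1) $\rho_t(a)^j$ is parabolic with fixed point $\infty$. Only finitely many powers move a given point by a bounded amount, so $\langle\rho_t(a)\rangle$ is discrete. Conjugating by $I$, the same holds for $\rho_t(b)$, with fixed point $0$. For $\rho_t(ab^{-1})=ab^{-1}$ it is clear, with fixed point $e_1$. Every parabolic element of $\Gamma$ is conjugate to a nonzero power of $a$, $b$ or $ab^{-1}$, and every parabolic subgroup is conjugate to $\langle a\rangle$, $\langle b\rangle$ or $\langle ab^{-1}\rangle$. As $\Gamma$ is torsion-free and discrete, its only elliptic element is $1$. So $\rho_t$ is strongly parabolic-preserving.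

**Step 3: the $\rho_t$ are pairwise non-conjugate, even in $\mathrm{Isom}(\mathrm H^m)$.** Suppose $Q\rho_tQ^{-1}=\rho_{t'}$. Then $Q$ fixes the fixed points $\infty,0,e_1$ of the images of $a,b,ab^{-1}$, which are the same for all parameters. Fixing $\infty$ and $0$, $Q$ acts as a linear similarity. Since $Qe_1=e_1$, its ratio is $1$, so $Q$ is orthogonal and commutes with $a$. From $Q\,aA_t\,Q^{-1}=aA_{t'}$ we get $QA_tQ^{-1}=A_{t'}$. Hence $\mathrm{tr}A_t=\mathrm{tr}A_{t'}$, which gives $\theta_t=\theta_{t'}$ because $\theta\in[0,1)$. Also
$$\langle A_te_1,e_1\rangle=s_t^2+(1-s_t^2)\cos\theta_t$$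
is the same for $t$ and $t'$. If $\theta_t\ne0$ this is strictly increasing in $s_t^2$, so $s_t=s_{t'}$ and $t=t'$. If $\theta_t=0$ then $t=t'=0$.

**Step 4: a small parabolic in the image.** Write $e_1=s_tu_t+w_t$ with $w_t\perp u_t$, and let $j=j_t$ be given by Lemma 1 with $k=1$. Apply Lemma 2 with $\tau=2s_t$, $v=2w_t$, $\varphi=\theta$. The rotation part $A_t^{j}$ has angle within $2\pi\theta^3$ of $2\pi\mathbb Z$, so it tends to $1$. The translation part has the two pieces
$$2js_t\le4\theta^{-3}\theta^5=4\theta^2,\qquad 2|w_t|\frac{|\sin(j\theta/2)|}{\sin(\theta/2)}\le2\,\pi\theta^3\cdot\frac{\pi}{\theta}=2\pi^2\theta^2,$$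
where we used $\sin(\theta/2)\ge\theta/\pi$. So $g_t:=\rho_t(a)^{j_t}\to1$ in $G$.

**Step 5: conclusion.** By Step 2, $g_t$ is parabolic with fixed point $\infty$ for $t\ne0$, and $b\infty\ne\infty$. Lemma 3 shows that $\rho_t(\Gamma)$ is non-discrete for all small $t\ne0$. $\blacksquare$

## 8. Proof of Theorem B: broken geodesics with cusp excursions

We now make the argument of Section 4 rigorous under $(*)$. About $X$ we use these facts of negative curvature. The group $G$ acts continuously on $X\cup\partial_\infty X$, jointly in both variables. If $x_l\to\xi\in\partial_\infty X$ and $d(x_l,y_l)$ is bounded, then $y_l\to\xi$. If $k_l\to k\in X$ and $x_l\to\xi$, the direction of $x_l$ at $k_l$ tends to the direction of $\xi$ at $k$. Points of horospheres at $\xi$ of bounded level that leave every compact set tend to $\xi$. Finally, the angles of a geodesic triangle are at most those of the comparison triangle in $\mathrm H^2_{\mathbb R}$, since the curvature is $\le-1$. The second fact is also why "some" and "all" are equivalent in $(*)$.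

**Lemma 4.** If $q_0,\dots,q_m\in X$ $(m\ge1)$ satisfy $d(q_{j-1},q_j)\ge2$ for $1\le j\le m$ and $\angle_{q_j}(q_{j-1},q_{j+1})\ge2\pi/3$ for $0<j<m$, then $d(q_0,q_m)\ge2$.

*Proof.* We prove by induction on $m$ that $d(q_0,q_m)\ge2$ and $\angle_{q_m}(q_{m-1},q_0)\le\pi/6$. For $m=1$ the angle is $0$. For the step from $m$ to $m+1$, the triangle inequality for angles gives
$$\angle_{q_m}(q_0,q_{m+1})\ge\tfrac{2\pi}3-\tfrac\pi6=\tfrac\pi2 .$$
In the comparison triangle for $q_0,q_m,q_{m+1}$ the angle at $q_m$ is therefore $\ge\pi/2$. The side opposite to it is the longest, so $d(q_0,q_{m+1})\ge2$. Let $\beta$ be the comparison angle at $q_{m+1}$; the true angle there is at most $\beta$. If the comparison triangle is degenerate, then $\beta=0$. Otherwise, since the angle at $q_m$ is at least $\pi/2$, the perpendicular to $[q_m,q_{m+1}]$ at $q_m$ meets $[q_{m+1},q_0]$ in a point $D$. In the right triangle $q_{m+1}q_mD$,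
$$\tan\beta=\frac{\tanh d(q_m,D)}{\sinh d(q_m,q_{m+1})}\le\frac1{\sinh2}<\tan\frac\pi6 .\qquad\square$$

**Step 1: the thick part and the list of pieces.** By standard reduction theory (Garland–Raghunathan) there is a $\Gamma$-invariant family of disjoint open horoballs $B_\xi\subset Y$, $\xi\in\mathcal P$, with finitely many $\Gamma$-orbits, such that $\Gamma$ acts cocompactly on $Y_0=Y\setminus\bigcup B_\xi$. The group $\Gamma_\xi$ preserves the horospheres at $\xi$.

Only finitely many $B_\xi$ meet a given bounded set $C$. Indeed, from a point of $C\cap B_\xi$ move distance $1$ towards $\xi$; the ball of radius $1$ in $Y$ around the new point lies in $B_\xi$ and in the $3$-neighborhood of $C$. These balls are disjoint and of equal volume.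

Let $Y_0=\Gamma K$ with $K$ compact, and fix $o\in K$. Let $\mathcal S$ be the set of $(k,\delta,k')\in K\times\Gamma\times K$ with $d(k,\delta k')\ge3$ such that

- either $d(k,\delta k')\le6$,
- or for some $\xi\in\mathcal P$ there are $y,y'\in\partial B_\xi$ with $d(k,y)\le3$ and $d(\delta k',y')\le3$.

The set $\mathcal S$ is invariant under $(k,\delta,k')\mapsto(k',\delta^{-1},k)$: apply $\delta^{-1}$ and replace $\xi$ by $\delta^{-1}\xi$.

**Step 2: pieces change little.** This is where $(*)$ enters.

**Lemma 5.** For all large $i$ and all $(k,\delta,k')\in\mathcal S$: $d(k,\rho_i(\delta)k')\ge2$, $\angle_k(\delta k',\rho_i(\delta)k')\le\pi/6$ and $\angle_{k'}(\delta^{-1}k,\rho_i(\delta)^{-1}k)\le\pi/6$.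

*Proof.* The third inequality is the second one for $(k',\delta^{-1},k)$, so we treat the first two. If the claim fails, there are $i_l\to\infty$ and triples $(k_l,\delta_l,k'_l)\in\mathcal S$, each violating one of them. We may assume $k_l\to k$ and $k'_l\to k'$.

Suppose $\delta_l$ takes one value $\delta$ infinitely often. Along that subsequence both $\delta k'_l$ and $\rho_{i_l}(\delta)k'_l$ tend to $\delta k'$, and $d(k,\delta k')\ge3$. So the distances tend to a limit $\ge3$ and the angles tend to $0$, a contradiction.

Otherwise we may assume that $\delta_l$ leaves all finite sets. Then $d(k_l,\delta_lk'_l)\to\infty$ because $\Gamma$ acts properly, so for large $l$ the second alternative holds, with some $\xi_l$. The horoballs $B_{\xi_l}$ and $\delta_l^{-1}B_{\xi_l}=B_{\delta_l^{-1}\xi_l}$ both meet the $4$-neighborhood of $K$ in $Y$. There are finitely many such horoballs, so after passing to a subsequence $\xi_l=\xi$ and $\delta_l^{-1}\xi=\xi'$ are constant. Then $\lambda_l:=\delta_l\delta_1^{-1}$ fixes $\xi$, that is $\lambda_l\in\Gamma_\xi$, and $\lambda_l$ leaves all finite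 sets.

Condition $(*)$ holds at every $\xi\in\mathcal P$, not only at representatives. Let $\xi=f\xi_a$ with $\xi_a$ a representative, so $\Gamma_\xi=f\Gamma_{\xi_a}f^{-1}$ and $\rho_i(f\mu f^{-1})x=\rho_i(f)\rho_i(\mu)\rho_i(f)^{-1}x$. The points $\rho_{i}(f)^{-1}x$ stay bounded, so $\rho_{i_k}(\mu_k)\rho_{i_k}(f)^{-1}x\to\xi_a$, and $\rho_{i_k}(f)\to f$ moves this limit to $\xi$.

The points $\rho_{i_l}(\delta_1)k'_l$ are bounded. Hence $\rho_{i_l}(\delta_l)k'_l=\rho_{i_l}(\lambda_l)\rho_{i_l}(\delta_1)k'_l\to\xi$. Also $\delta_lk'_l=\lambda_l\delta_1k'_l\to\xi$, because $\Gamma_\xi$ acts properly and preserves the horospheres at $\xi$. So both directions at $k_l$ converge to the direction of $\xi$ at $k$, the angle tends to $0$, and the distance tends to $\infty$. This is a contradiction. $\square$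

**Step 3: cut the geodesic.** Let $F_0=\{\gamma\in\Gamma:d(o,\gamma o)<3\}$, a finite set. Let $\gamma\notin F_0$ and let $c:[0,T]\to Y$ be the unit-speed geodesic from $o$ to $\gamma o$, so $T\ge3$. Put $\tau_0=0$. As long as $T-\tau_j\ge3$, define $\tau_{j+1}$ as follows. If $c(\tau_j+3)\in Y_0$, put $\tau_{j+1}=\tau_j+3$. Otherwise $c(\tau_j+3)$ lies in some $B_\xi$. Since $B_\xi$ is open and convex and $c(\tau_j),c(T)\in Y_0$, we have $c^{-1}(B_\xi)=(u,v)$ with $\tau_j\le u<\tau_j+3<v\le T$; put $\tau_{j+1}=v$. The point $c(v)\in\partial B_\xi$ lies in $Y_0$, because an open horoball $B_\eta\ni c(v)$ would meet $B_\xi$. Each step advances by at least $3$, so the process ends with some $J\ge1$ and $T-\tau_J<3$. Replace $\tau_J$ by $T$.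

Put $p_j=c(\tau_j)\in Y_0$ and write $p_j=\gamma_jk_j$ with $k_j\in K$, where $\gamma_0=1$, $\gamma_J=\gamma$, $k_0=k_J=o$. With $\delta_j=\gamma_{j-1}^{-1}\gamma_j$, the triple $(k_{j-1},\delta_j,k_j)$ lies in $\mathcal S$. Its distance $\tau_j-\tau_{j-1}$ is at least $3$. For a step of the first kind it is at most $6$, even when the last endpoint was pushed to $T$. For a step of the second kind, $c(u)$ and $c(v)$ lie on $\partial B_\xi$ within $3$ of $p_{j-1}$ and $p_j$; translate by $\gamma_{j-1}^{-1}$.

**Step 4: move the pieces and conclude.** Put $q_j=\rho_i(\gamma_j)k_j$. For large $i$, independent of $\gamma$, Lemma 5 gives $d(q_{j-1},q_j)=d(k_{j-1},\rho_i(\delta_j)k_j)\ge2$. For the angle at $q_j$ apply $\rho_i(\gamma_j)^{-1}$: it is the angle at $k_j$ between $\rho_i(\delta_j)^{-1}k_{j-1}$ and $\rho_i(\delta_{j+1})k_{j+1}$. The points $\delta_j^{-1}k_{j-1}=\gamma_j^{-1}p_{j-1}$ and $\delta_{j+1}k_{j+1}=\gamma_j^{-1}p_{j+1}$ make an angle $\pi$ at $k_j$, since the $p_j$ lie in order on a geodesic. By Lemma 5 each direction is off by at most $\pi/6$, so the angle is at least $\pi-2\cdot\frac\pi6=\frac{2\pi}3$.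 Lemma 4 gives
$$d(o,\rho_i(\gamma)o)\ge2\qquad\text{for all }\gamma\notin F_0 .$$
Hence $\{g\in G:d(go,o)<1\}\cap\rho_i(\Gamma)\subset\rho_i(F_0)$ is finite, so $\rho_i(\Gamma)$ is discrete. Also $\ker\rho_i\subset F_0$, and for each of the finitely many $f\in F_0\setminus\{1\}$ we have $\rho_i(f)\to f\ne1$. So $\rho_i$ is faithful for large $i$. $\blacksquare$

## 9. Horospherical coordinates, real and complex

For Theorems C and D we need explicit coordinates at a cusp. Let $p,p'$ be null vectors in $\mathbb R^{m,1}$, both future-directed, with $\langle p,p'\rangle=-1$, and let $F=\{p,p'\}^\perp$, a Euclidean space of dimension $m-1$.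

**Real coordinates.** For $x\in F$ let
$$T_x(v)=v-\langle v,p\rangle x+\langle v,x\rangle p-\tfrac12|x|^2\langle v,p\rangle p .$$
Thus $T_xp=p$, $T_xy=y+\langle y,x\rangle p$ for $y\in F$, and $T_xp'=p'+x+\frac12|x|^2p$. It is a unipotent isometry. The points of $\mathrm H^m$ are $h^{-1}\big(p'+x+\frac12(|x|^2+h^2)p\big)$ with $x\in F$, $h>0$. In these upper half-space coordinates $[p]=\infty$, and $T_x$ is the horizontal translation by $x$. A linear isometry of $F$, extended by the identity on $p,p'$, acts as itself on $x$. The isometries fixing $[p]$ are the similarities of $F$.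

**Complex coordinates.** Complexify, with $\langle\cdot,\cdot\rangle$ linear in the first variable. The *Heisenberg group* is $N=F_{\mathbb C}\times\mathbb R=\mathbb C^{m-1}\times\mathbb R$ with
$$(z,v)(z',v')=(z+z',\,v+v'+2\,\mathrm{Im}\langle z,z'\rangle).$$
Its center is $\{0\}\times\mathbb R$, the *vertical* direction. The element $(\tau,\sigma)$ acts by the unitary matrix
$$p\mapsto p,\qquad y\mapsto y+\langle y,\tau\rangle p\ \ (y\in F_{\mathbb C}),\qquad p'\mapsto p'+\tau+\tfrac12(|\tau|^2-i\sigma)p .$$
To check the group law, apply $(\tau,\sigma)$ to $p'+\tau'+\frac12(|\tau'|^2-i\sigma')p$. The coefficient of $p$ becomes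
$$\tfrac12\big(|\tau|^2+|\tau'|^2+2\langle\tau',\tau\rangle-i(\sigma+\sigma')\big)=\tfrac12\big(|\tau+\tau'|^2-i(\sigma+\sigma'+2\,\mathrm{Im}\langle\tau,\tau'\rangle)\big).$$
In particular $T_x=(x,0)$ for $x\in F$. Points of $\mathrm H^m_{\mathbb C}$ are $[p'+z+\frac12(|z|^2+h-iv)p]$ with $h>0$, and $h=0$ gives $\partial_\infty\setminus\{[p]\}=N$. The group $N$ acts by left multiplication on $(z,v)$ and fixes $h$; $B\in\mathrm U(m-1)$ acts by $(z,v,h)\mapsto(Bz,v,h)$; and $p\mapsto\kappa p,\ p'\mapsto\kappa^{-1}p'$ acts as the dilation $(z,v,h)\mapsto(\kappa z,\kappa^2v,\kappa^2h)$. Modulo scalars, these generate the stabilizer of $[p]$ in $\mathrm U(m,1)$, which is $N\rtimes(\mathrm U(m-1)\times\mathbb R_+)$: after composing with an element of $N$, a stabilizing element also fixes $[p']$ and preserves $F_{\mathbb C}$. We write $((\tau,\sigma),B)$ for the map $q\mapsto(\tau,\sigma)\cdot Bq$ of $N$.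

**Parabolics.** If an element fixing $[p]$ has dilation factor $\kappa\ne1$, then it has a second boundary fixed point. In the real case a similarity of ratio $\ne1$ has a fixed point. In the complex case the horizontal map $z\mapsto\kappa Bz+\tau$ has a fixed point; conjugate it to $0$, and then $v\mapsto\kappa^2v+\sigma'$ has a fixed point as well. The element is then loxodromic. So a parabolic element fixing $[p]$ preserves the horospheres and lies in $\mathrm{Isom}(\mathbb R^{m-1})$, resp. $N\rtimes\mathrm U(m-1)$. Conversely, an element of these groups is parabolic if and only if it has no fixed point in $\mathbb R^{m-1}$, resp. $N$, because it preserves $h$.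

**A formula.** If $\tau\perp c$ and $\tau\perp Bc$, then
$$\big[(c,0)\circ((\tau,\sigma),B)\circ(-c,0)\big](0,0)=\big(\tau+c-Bc,\ \sigma-2\,\mathrm{Im}\langle c,Bc\rangle\big). \tag{4}$$
Indeed $(\tau,\sigma)(-Bc,0)=(\tau-Bc,\sigma)$, and multiplying on the left by $(c,0)$ adds $2\,\mathrm{Im}\langle c,\tau-Bc\rangle=-2\,\mathrm{Im}\langle c,Bc\rangle$. If $Bc=e^{i\theta}c$, the second coordinate is $\sigma+2|c|^2\sin\theta$.

**Example: a Heisenberg screw motion in one complex variable.** In $(\mathbb C\times\mathbb R)\rtimes\mathrm U(1)$ consider $\hat h=(2,0)\circ e^{i\theta}$, which tends to the translation $(2,0)$ as $\theta\to0$. Horizontally it is a rotation about $\hat c=2/(1-e^{i\theta})$, so $\hat h=(\hat c,0)\circ((0,F),e^{i\theta})\circ(-\hat c,0)$ for some vertical *drift* $F$. By (4), $\hat h(0,0)=(2,0)$ gives $0=F+2|\hat c|^2\sin\theta$ with $|\hat c|=1/\sin(\theta/2)$, so $F=-4\cot(\theta/2)$. This tends to $-\infty$: unlike in $\mathbb R^3$, a slow rotation in one complex direction forces a huge drift, and the collapse of Section 5 is impossible. Section 10 turns this into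 a proof, and Section 11 cancels the drift with a second complex direction that rotates the other way.

## 10. Uniform properness of cusp groups: Theorem C for $m\le n+1$ and Theorem D for $m=n$

Let $\Gamma<\mathrm{SO}_0(n,1)$ be a cusped lattice, $\rho_t$ a strongly parabolic-preserving deformation into $G$, $\xi\in\mathcal P$, $\Lambda=\Gamma_\xi$, $r=n-1$.

**Step 1: normalize the cusp group.** The group $\Lambda$ acts faithfully and cocompactly on the horosphere $\mathbb R^r$. By Bieberbach it has a normal finite-index subgroup $\Lambda_0\cong\mathbb Z^r$ of translations $L:\Lambda_0\to\mathbb R^r$, and $L$ extends to an isomorphism of $\mathbb R^r$. Let $\lambda_1,\dots,\lambda_r$ be a basis of $\Lambda_0$ and $|\cdot|$ the norm in this basis.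

For $1\ne\lambda\in\Lambda_0$ the element $\rho_t(\lambda)$ is parabolic. Since these elements commute, they share a unique fixed point $\xi_t$. Any limit of $\xi_t$ as $t\to0$ is fixed by $\lambda_1$, so $\xi_t\to\xi$. Choose $k_t\to1$ in $G$ with $k_t\xi_t=\xi$ (and $k_0=1$), and put $\rho'_t=k_t\rho_t|_{\Lambda_0}k_t^{-1}$. By Section 9, $\rho'_t(\Lambda_0)$ fixes $\xi$ and preserves its horospheres. Moreover $\rho'_t$ is injective with discrete image, also as a group of isometries.

**Step 2: reduce to one claim.** We claim:

> $(**)$ if $t_k\to0$ and $\mu_k\to\infty$ in $\Lambda_0$, then $\rho'_{t_k}(\mu_k)\to\infty$ in $G$.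

This implies $(*)$ along any sequence $t_i\to0$. Indeed $\rho'_{t_k}(\mu_k)x$ stays on one horosphere at $\xi$ and leaves compact sets, so it tends to $\xi$; since $k_{t_k}\to1$, also $\rho_{t_k}(\mu_k)x\to\xi$. For $\lambda_k\in\Lambda$ leaving finite sets write $\lambda_k=\mu_kf_k$ with $\mu_k\in\Lambda_0$ and $f_k$ in a finite set; the points $\rho_{t_k}(f_k)x$ are bounded, so $\rho_{t_k}(\lambda_k)x\to\xi$. If $\rho_t$ were not discrete and faithful for all small $t$, some sequence $t_i\to0$ of bad parameters would contradict Theorem B.

To prove $(**)$, suppose it fails. After passing to a subsequence, $t_k\to0$, $\mu_k\to\infty$ and $\rho'_{t_k}(\mu_k)$ stays bounded.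

**Step 3: a fixed point for abelian groups.** We need to split off the directions that rotate.

**Lemma 6.** An abelian group acting by isometries on a finite-dimensional Euclidean space, or by unitary affine maps on a finite-dimensional Hermitian space, such that no nonzero vector is fixed by all linear parts, has a unique fixed point.

*Proof.* In the Hermitian case, the space is the orthogonal sum of joint eigenspaces of the commuting linear parts, with characters $\chi$ that are all nontrivial. The action induces one on each summand. An element $g$ with $\chi(g)\ne1$ has a unique fixed point on the summand of $\chi$, and all commuting maps preserve it. The sum of these points is a common fixed point. Two fixed points differ by a vector fixed by all linear parts, so it is unique. In the real case, complexify: real and imaginary parts of a fixed vector are fixed, so the hypothesis persists, and by uniqueness the fixed point is invariant under complex conjugation, hence real. $\square$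

**Step 4: the real case, $m\in\{n,n+1\}$.** Here $\rho'_t(\Lambda_0)\subset\mathrm{Isom}(\mathbb R^d)$ with $d=m-1\in\{r,r+1\}$. Let $E$ be the common fixed space of the linear parts and $E'=E^\perp$. Apply Lemma 6 to the induced action on $E'$: after conjugating by a translation, $\rho'_t(\Lambda_0)\subset E\times\mathrm O(E')$, with $E$ acting by translations. The projection to $E$ has compact kernel. So the discrete group $\rho'_t(\Lambda_0)\cong\mathbb Z^r$ has discrete image in $E$, and the kernel of the projection on it is finite, hence trivial. A discrete subgroup of $E$ isomorphic to $\mathbb Z^r$ forces $\dim E\ge r$, so $\dim E'\le1$.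

If $\dim E'=1$, the linear parts act on $E'$ by $\pm1$ and not all trivially, so some $\rho'_t(\lambda_j)$ has linear part $-1$ on $E'$. But the linear parts of $\rho'_t(\lambda_j)$ tend to that of $\lambda_j$, which is $1$ because the inclusion is standard. For small $t$ this is impossible.

So $E'=0$ for small $t$, and $\rho'_t(\lambda)$ is translation by $L_t(\lambda)$ with $L_t$ linear and $L_t\to L$ injective. Hence $|L_t(\lambda)|\ge c|\lambda|$ with $c>0$ for small $t$, so $\rho'_{t_k}(\mu_k)$ is unbounded. This contradiction proves $(**)$, and with it the positive half of Theorem C.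

**Step 5: the complex case, $m=n$; structure.** Now $\rho'_t(\Lambda_0)$ acts through $N\rtimes\mathrm U(r)$ with $N=\mathbb C^r\times\mathbb R$, and $\iota(\lambda)=(L(\lambda),0)$ with $L(\lambda)\in\mathbb R^r\subset\mathbb C^r$. Let $E\subset\mathbb C^r$ be the common fixed space of the unitary parts and $E'=E^\perp$. Apply Lemma 6 to the $E'$-component of the action on $\mathbb C^r=N/\text{center}$: there is $c=c_t\in E'$ with
$$\rho'_t(\lambda)=(c,0)\circ((\tau,\sigma),B)\circ(-c,0),\qquad \tau=\tau_t(\lambda)\in E,\ \sigma=\sigma_t(\lambda)\in\mathbb R,\ B\in\mathrm U(E').$$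
Since $B$ fixes $E$, the elements $((\tau,\sigma),B)$ of this kind form the direct product of the Heisenberg group $E\times\mathbb R$ and $\mathrm U(E')$. As in Step 4, $\Lambda_0$ maps injectively onto a discrete abelian subgroup of $E\times\mathbb R$. The commutator of $(\tau,\sigma)$ and $(\tau',\sigma')$ is $(0,4\,\mathrm{Im}\langle\tau,\tau'\rangle)$, so $\mathrm{Im}\langle\tau(\lambda),\tau(\lambda')\rangle=0$ always. Hence $\tau$ and $\sigma$ are additive, and the $\tau(\lambda)$ span a real subspace $S\subset E$ that is isotropic for the symplectic form $\mathrm{Im}\langle\cdot,\cdot\rangle$, so $\dim_{\mathbb R}S\le\dim_{\mathbb C}E$. Discreteness of a copy of $\mathbb Z^r$ in the vector group $S\times\mathbb R$ gives $r\le\dim_{\mathbb C}E+1$, that is, $\dim_{\mathbb C}E'\le1$.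

If $E'=0$, then $c=0$; put $\theta=0$. If $\dim_{\mathbb C}E'=1$, then $B=e^{i\theta(\lambda)}$ on $E'$, where $\theta=\theta_t:\Lambda_0\to\mathbb R$ is the additive function with $\theta(\lambda_j)\in(-\pi,\pi]$, and $\theta_t(\lambda_j)\to0$ as the unitary parts tend to $1$. (In this section $\theta$ is this function, not the parameter in (3).) With $R=|c|$, formula (4) reads
$$\rho'_t(\lambda)(0,0)=\big(\tau+(1-e^{i\theta})c,\ \sigma+2R^2\sin\theta\big),\qquad\tau\perp c. \tag{5}$$
For $\lambda=\lambda_j$ this tends to $(L(\lambda_j),0)$ as $t\to0$. For $\lambda=\mu_k$, $t=t_k$ it is bounded by assumption. Below, $t=t_k$, and $C$ denotes constants independent of $k$, possibly different at each occurrence.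

**Step 6: the case that $R$ is bounded along a subsequence.** Then $(1-e^{i\theta(\lambda_j)})c\to0$, so $\tau_t(\lambda_j)\to L(\lambda_j)$ for all $j$. The linear maps $\tau_t$ converge to the injective map $L$, so $|\tau_t(\mu_k)|\ge\kappa|\mu_k|\to\infty$ with $\kappa>0$. By (5) and $\tau\perp c$ this contradicts boundedness.

**Step 7: the case $R\to\infty$.** By (5) for the generators, $R|1-e^{i\theta(\lambda_j)}|\le C$. As $|\theta(\lambda_j)|\le\pi$, we get $R|\theta(\lambda_j)|\le C$. Because $|1-e^{i\theta}+i\theta|\le\theta^2/2$, the real-linear maps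
$$M_t(\lambda)=\tau_t(\lambda)-i\theta_t(\lambda)c_t$$
differ on $\lambda_j$ from the horizontal part of (5) by at most $R\theta(\lambda_j)^2/2\le C/R\to0$. So $M_t\to L$, and $|M_t(\lambda)|\ge\kappa|\lambda|$ for large $k$, with $\kappa>0$. Similarly $R^2|\sin\theta-\theta|\le R^2|\theta|^3/6\le C/R$ on generators, and the vertical part of (5) is bounded there. So $\sigma(\lambda_j)=-2R^2\theta(\lambda_j)+O(1)$, and by additivity
$$\sigma(\lambda)=-2R^2\theta(\lambda)+O(|\lambda|)\qquad\text{for all }\lambda\in\Lambda_0 .$$

Now take $\lambda=\mu_k$ and write $\theta=\theta(\mu_k)$. By boundedness of (5), $|\tau|\le C$ and $R|1-e^{i\theta}|\le C$. From $\kappa|\mu_k|\le|M_t(\mu_k)|\le C+R|\theta|$ we get $R|\theta|\to\infty$ and $|\mu_k|\le CR|\theta|$ for large $k$. Boundedness of the vertical part, with the formula for $\sigma$, gives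
$$2R^2|\theta-\sin\theta|\le C+CR|\theta| . \tag{6}$$
If $|\theta|\le1$ for infinitely many $k$, then $|\theta|/2\le|1-e^{i\theta}|\le C/R$ for these $k$, against $R|\theta|\to\infty$. So $|\theta|>1$ for large $k$. Then $|\sin\theta|\le(\sin1)|\theta|$, because $\sin\theta/\theta$ is decreasing on $[1,\pi]$ and $|\sin\theta|/|\theta|\le1/\pi<\sin1$ beyond $\pi$. So $|\theta-\sin\theta|\ge(1-\sin1)|\theta|$, and (6) gives $2(1-\sin1)R^2|\theta|\le C+CR|\theta|$. Dividing by $R|\theta|$, the right side stays bounded while the left side tends to $\infty$. This is impossible. So $(**)$ holds, and the positive half of Theorem D is proved. $\blacksquare$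

## 11. Bending along disjoint walls: Theorem C for $m\ge n+2$ and Theorem D for $m\ge n+1$, when $n\ge3$

It suffices to treat $G=\mathrm{SO}_0(n+2,1)$ and $G=\mathrm{SU}(n+1,1)$. For larger $m$ compose with the standard inclusion. Parabolic elements stay parabolic: a fixed point in the larger space projects to one in the invariant totally geodesic subspace, and in horospherical coordinates the action on the extra directions is trivial. The non-conjugacy argument below is valid in the larger groups.

For $n\ge3$ there is no free group at hand. Instead of multiplying free generators by $A_t$, we insert a copy of $A_t$ each time a path crosses one of infinitely many disjoint walls.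

**Step 1: the bending matrices.** In the real case let $U=\mathrm{span}_{\mathbb R}(e_1,f_1,f_2)$ with this orthonormal basis, and let $A_t\in\mathrm{SO}(U)$ be the rotation by $\theta_t$ about $u_t=s_te_1+\sqrt{1-s_t^2}f_1$, with the parameters (3). In the complex case let $U=\mathrm{span}_{\mathbb C}(e_1,f)$, orthonormal, and let $A_t\in\mathrm{SU}(U)$ have
$$A_tu_\pm=e^{\pm i\theta_t}u_\pm,\quad u_+=\alpha e_1+\beta f,\quad u_-=\beta e_1-\alpha f,\quad \alpha=\sqrt{\tfrac{1+s_t}2},\ \beta=\sqrt{\tfrac{1-s_t}2}.$$
Then $e_1=\alpha u_++\beta u_-$, $\alpha^2+\beta^2=1$ and $\alpha^2-\beta^2=s_t$. The vector $e_1$ is shared almost equally by two directions that rotate oppositely. In both cases $A_t$ is continuous in $t$ and $A_0=1$.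

**Step 2: the lattice and its walls.** Let $\langle x,x\rangle=x_1^2+\dots+x_n^2-x_0^2$ and
$$\Gamma=\{\gamma\in\mathrm{SO}_0(n,1)\cap\mathrm{GL}_{n+1}(\mathbb Z):\gamma\equiv1\bmod3\}.$$
It is a lattice (Borel–Harish-Chandra), torsion-free (Minkowski), and cusped, since it contains the unipotents of Step 7. Add basis vectors $f_1,f_2$ (resp. $f$, over $\mathbb C$), fixed by $\Gamma$. Let $\mathcal W=\Gamma e_1$ and $H_w=w^\perp\cap\mathrm H^n$ for $w\in\mathcal W$. Every $w\in\mathcal W$ is $\equiv e_1$ mod $3$, so $\langle w,w'\rangle\in1+3\mathbb Z$ for $w,w'\in\mathcal W$. Two consequences follow.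

(i) If $w\ne w'$, then $H_w\cap H_{w'}=\emptyset$. Otherwise $w,w'$ are orthogonal to a negative vector, so they span a positive definite space. Then either $w'=-w$, with product $-1\notin1+3\mathbb Z$, or $|\langle w,w'\rangle|<1$, so the product is $0\notin1+3\mathbb Z$. By the same argument $|\langle w,w'\rangle|\ge1$. The family of walls is locally finite: if $w\perp x$ with $x$ in a compact set, the unit vector $w$ of the positive definite space $x^\perp$ has bounded coordinates, and $w$ is integral.

(ii) If $p$ is null and $w\ne w'$ lie in $\mathcal W\cap p^\perp$, then $w'\in w+\mathbb Rp$. On $p^\perp$ the form is positive semidefinite with radical $\mathbb Rp$, so $|\langle w,w'\rangle|\le1$ with equality only if $w'\equiv\pm w$ mod $p$. By (i) equality holds, and the value $-1$ is excluded mod $3$. So the value is $1$ and $w'\equiv w$.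

**Step 3: the bent representations.** For $w=\gamma e_1$ let $R_w=\gamma A_t\gamma^{-1}$, where $A_t$ is extended by the identity on $U^\perp$. This is well defined: an element of $\Gamma$ that fixes $e_1$ acts trivially on $U$ and preserves $U^\perp$, so it commutes with $A_t$. For $x,y\in\mathrm H^n$ off the walls put
$$P(x,y)=R_{w_1}^{\epsilon_1}\cdots R_{w_k}^{\epsilon_k},$$
where $H_{w_1},\dots,H_{w_k}$ are the walls crossed by $[x,y]$ in order, and $\epsilon_j=+1$ if the crossing is from $\langle\cdot,w_j\rangle<0$ to $>0$, and $-1$ otherwise. (No wall comes from two elements of $\mathcal W$, as $-w\notin\mathcal W$.) The walls are disjoint, locally finite, and each separates $\mathrm H^n$. So the graph with the complementary components as vertices and the walls as edges is a tree. A geodesic crosses each wall at most once, so it gives the reduced edge path, and $P(x,y)$ is the product along that path. Concatenating the paths for $(x,y)$ and $(y,z)$ and cancelling backtracks, each of which contributes $R_w^{\epsilon}R_w^{-\epsilon}=1$, we get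
$$P(x,y)P(y,z)=P(x,z),\qquad \gamma P(x,y)\gamma^{-1}=P(\gamma x,\gamma y).$$
The second identity holds because $R_{\gamma w}=\gamma R_w\gamma^{-1}$ and signs are preserved. Fix a base point $o$ off the walls and define
$$\rho_t(\gamma)=P(o,\gamma o)\,\gamma .$$
It is a homomorphism: $\rho_t(\gamma)\rho_t(\gamma')=P(o,\gamma o)\,\gamma P(o,\gamma'o)\gamma'=P(o,\gamma o)P(\gamma o,\gamma\gamma'o)\gamma\gamma'=\rho_t(\gamma\gamma')$. It is continuous in $t$, and $\rho_0=\iota$. With another base point $o'$,
$$P(o',\gamma o')\gamma=P(o',o)P(o,\gamma o)P(\gamma o,\gamma o')\gamma=P(o',o)\,\rho_t(\gamma)\,P(o',o)^{-1},$$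
so the base point may be changed at the cost of conjugating by $P(o',o)$, which tends to $1$ as $t\to0$. None of the properties below is affected.

**Step 4: $\rho_t$ on a cusp group.** Let $\xi=[p]\in\mathcal P$ with $p$ future-directed, $\Lambda=\Gamma_\xi$, and $\Lambda_0$ its translation subgroup, of finite index. Let $B_0$ be a horoball at $\xi$. As $\partial B_0/\Lambda$ is compact, finitely many $\Lambda$-orbits of walls meet $\partial B_0$. In the upper half-space with $\xi=\infty$, a wall not ending at $\xi$ is a hemisphere. If it meets $B_0$ it meets $\partial B_0$, and its maximal height is finite and $\Lambda$-invariant. So some smaller horoball $B$ meets only walls ending at $\xi$. Take $o\in B$. If no wall ends at $\xi$, then $[o,\lambda o]\subset B$ crosses none, and $\rho_t|_\Lambda=\iota$.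

Otherwise choose $w_0\in\mathcal W\cap p^\perp$ and choose $p'\perp w_0$ in the coordinates of Section 9, so that $e:=w_0\in F$. By (ii), $\mathcal W\cap p^\perp=\{e+ap:a\in\mathcal A\}$ for a set $\mathcal A\subset\mathbb R$. At the point $h^{-1}(p'+x+\frac12(|x|^2+h^2)p)$ the product with $e+ap$ is $(x\cdot e-a)/h$. So the walls ending at $\xi$ are the parallel vertical hyperplanes $\{x\cdot e=a\}$, all with the same co-orientation: positive crossings go in the direction of $e$. By local finiteness $\mathcal A$ is closed and discrete.

Write $F=V\oplus\mathbb Re$. An element $\lambda\in\Lambda_0$ is $T_{w_\lambda+\ell_\lambda e}$ with $w_\lambda\in V$, $\ell_\lambda\in\mathbb R$. It sends $e+ap$ to $e+(a+\ell_\lambda)p$, so $\mathcal A$ is invariant under $\ell(\Lambda_0)$. This group is therefore discrete, and it is nonzero as the translations form a lattice in $F$. So $\ell(\Lambda_0)=\mathbb Z\ell_0$ with $\ell_0>0$. Let $k_0\ge1$ be the number of points of $\mathcal A$ in a period of length $\ell_0$.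

Now compute $R_w$ for $w=e+ap=T_{ae}e$. It acts as $A_t$ in the basis $(w,f_1,f_2)$, resp. $(w,f)$, and trivially on the orthogonal complement. Since $T_{ae}$ maps $e$ to $w$ and fixes the $f$'s, $R_w=T_{ae}R_eT_{-ae}$. The element $R_e$ fixes $p,p'$ and acts on the horospherical coordinates as $A=A_t$ on $U_\xi:=\mathrm{span}(e,f_1,f_2)$, resp. $\mathrm{span}_{\mathbb C}(e,f)$, with $e$ in the role of $e_1$, and trivially on the orthogonal complement. Let $x_0$ be the $e$-coordinate of $o$. For $\ell_\lambda\ge0$ let $\mathcal A\cap(x_0,x_0+\ell_\lambda)=\{a_1<\dots<a_k\}$, with $k=k_0\ell_\lambda/\ell_0$. The geodesic $[o,\lambda o]\subset B$ crosses exactly these walls, in this order and positively, so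
$$\rho_t(\lambda)=R_{a_1}\cdots R_{a_k}\lambda,\qquad R_a=T_{ae}AT_{-ae}. \tag{7}$$

**Step 5: cusp groups in the real case.** The boundary without $\xi$ is $\mathbb R^{n+1}=V\oplus U_\xi$. Let $u=s_te+\sqrt{1-s_t^2}f_1$. The map $R_a(x)=ae+A(x-ae)$ leaves the $V$-component and $\langle\cdot,u\rangle$ unchanged, since $A$ does. The translation $\lambda$ adds $w_\lambda$ to the first and $\langle\ell_\lambda e,u\rangle=s_t\ell_\lambda$ to the second. So by (7), and by taking inverses if $\ell_\lambda<0$, $\rho_t(\lambda)$ changes the $(V\oplus\mathbb Ru)$-component of every point by $(w_\lambda,s_t\ell_\lambda)$. For $t\ne0$ the map $\lambda\mapsto(w_\lambda,s_t\ell_\lambda)$ is injective onto a lattice. So for $1\ne\lambda\in\Lambda_0$ the Euclidean motion $\rho_t(\lambda)$ has no fixed point and is parabolic, and $\rho_t(\Lambda_0)$ is discrete.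

**Step 6: cusp groups in the complex case.** The boundary without $\xi$ is $N=\mathbb C^n\times\mathbb R$ with $\mathbb C^n=V_{\mathbb C}\oplus U_\xi$, and $T_x=(x,0)$. The element $(w_\lambda,0)$ commutes with $A$, which is trivial on $V_{\mathbb C}$, and with all $T_{ae}$. So (7) reads
$$\rho_t(\lambda)=(w_\lambda,0)\,h_{\ell_\lambda},$$
where $h_\ell=R_{a_1}\cdots R_{a_k}T_{\ell e}$ depends only on $\ell\in\mathbb Z\ell_0$ (for $\ell<0$, define it through $\rho_t(\lambda)$, $\lambda\in\Lambda_0$, by inverses). As $\rho_t$ is a homomorphism and $(w_\lambda,0)$ commutes with the $h_\ell$, we get $h_{j\ell_0}=h^j$ with $h=h_{\ell_0}$.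

For small $t\ne0$ the unitary part $A^{k_0}$ of $h$ has eigenvalues $e^{\pm ik_0\theta}\ne1$ on $U_\xi$, and the horizontal translation part of $h$ lies in $U_\xi$. So the horizontal action has a unique fixed point $c$ in $U_\xi$, and
$$h=(c,0)\circ((0,\sigma),A^{k_0})\circ(-c,0)$$
for a unique $\sigma\in\mathbb R$, the *drift*. We must compute $\sigma$: it should be nonzero, but tiny.

*Splitting.* We have $T_{ae}=(a\alpha u_+,0)(a\beta u_-,0)$, and $A$ is the commuting product of $e^{i\theta}$ on $\mathbb Cu_+$ and $e^{-i\theta}$ on $\mathbb Cu_-$. As $u_+\perp u_-$, everything built from $\mathbb Cu_+\times\mathbb R$ and its rotations commutes with everything built from $\mathbb Cu_-\times\mathbb R$ and its rotations. So $h=h_+h_-$ with commuting factors, $\sigma$ is the sum of the drifts of $h_\pm$, and $c=c_++c_-$. Let $F(\theta)$ (not to be confused with the space $F$) be the drift of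
$$\hat h=\prod_{j=1}^{k_0}\big(T_{a_j}e^{i\theta}T_{-a_j}\big)\,T_{\ell_0}\quad\text{in }(\mathbb C\times\mathbb R)\rtimes\mathrm U(1),\qquad T_a=(a,0),$$
with $\{a_1<\dots<a_{k_0}\}=\mathcal A\cap(x_0,x_0+\ell_0)$, and let $\hat c=\hat c(\theta)$ be its horizontal fixed point. The dilation $(z,v)\mapsto(\kappa z,\kappa^2v)$ multiplies all $T_a$-parameters by $\kappa$ and drifts by $\kappa^2$. So $h_+$ has drift $\alpha^2F(\theta)$ and $h_-$ has drift $\beta^2F(-\theta)$. The automorphism $(z,v)\mapsto(\bar z,-v)$ of $\mathbb C\times\mathbb R$ fixes each $T_a$ and exchanges $e^{i\theta}$ with $e^{-i\theta}$, so $F(-\theta)=-F(\theta)$. Therefore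
$$\sigma=(\alpha^2-\beta^2)F(\theta)=s_tF(\theta). \tag{8}$$

*Size of $F$.* Let $\hat h(0,0)=(z,v)$. By (4), $z=(1-e^{ik_0\theta})\hat c$ and $v=F(\theta)+2|\hat c|^2\sin(k_0\theta)$. As $|z|^2=4|\hat c|^2\sin^2(k_0\theta/2)$,
$$F(\theta)=v-|z|^2\cot(k_0\theta/2).$$
When $\theta\to0$, $\hat h\to T_{\ell_0}$, so $z\to\ell_0$, $v\to0$ and $F(\theta)\sim-2\ell_0^2/(k_0\theta)$. Hence for small $\theta>0$
$$F(\theta)\ne0,\qquad|F(\theta)|\le C/\theta,\qquad|c|\le C/\theta. \tag{9}$$
The last bound follows from $|\hat c(\pm\theta)|=|z|/(2\sin(k_0\theta/2))$ (up to complex conjugation of $z$) and $|c|^2=\alpha^2|\hat c(\theta)|^2+\beta^2|\hat c(-\theta)|^2$. There are finitely many cusps mod $\Gamma$, so "small" and $C$ can be chosen uniformly.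

*Conclusion for $\Lambda_0$.* For small $t\ne0$, conjugating by $(c,0)$, which commutes with $(w_\lambda,0)$, takes all $\rho_t(\lambda)$, $\lambda\in\Lambda_0$, simultaneously to $\big((w_\lambda,\sigma\ell_\lambda/\ell_0),A^{k_0\ell_\lambda/\ell_0}\big)$, with $\sigma\ne0$. For $\lambda\ne1$ this has no fixed point in $N$: if $w_\lambda\ne0$ the $V_{\mathbb C}$-component moves, and if $w_\lambda=0$ then $v$ moves by $\sigma\ell_\lambda/\ell_0\ne0$. So $\rho_t(\lambda)$ is parabolic. The map $\lambda\mapsto(w_\lambda,\sigma\ell_\lambda/\ell_0)$ is injective onto a lattice of $V\times\mathbb R$, so $\rho_t(\Lambda_0)$ is discrete.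

*Both cases.* If $1\ne\lambda\in\Lambda$, then some power $\lambda^j$, $j\ge1$, lies in $\Lambda_0\setminus\{1\}$, because $\Gamma$ is torsion-free. As $\rho_t(\lambda)^j$ is parabolic, $\rho_t(\lambda)$ is neither elliptic nor loxodromic, so it is parabolic. The group $\rho_t(\Lambda)$ contains the discrete $\rho_t(\Lambda_0)$ with finite index, so it is discrete. This covers one cusp in each $\Gamma$-class, hence all by conjugation. The only elliptic element of $\Gamma$ is $1$. So $\rho_t$ is strongly parabolic-preserving for all small $t$.

**Step 7: non-discreteness.** Let $p=e_0+e_2$, $p'=\frac12(e_0-e_2)$, so $\langle p,p'\rangle=-1$ and $F=\mathrm{span}(e_1,e_3,\dots,e_n)$. Let $\xi=[p]$ and $\lambda=T_{6e_1}$, that is,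
$$\lambda(v)=v-6\langle v,p\rangle e_1+6\langle v,e_1\rangle p-18\langle v,p\rangle p .$$
This is integral and $\equiv1$ mod $3$, so $\lambda\in\Gamma$. The wall $H_{e_1}$ ends at $\xi$, and we may take $w_0=e=e_1$ in Step 4. Then $w_\lambda=0$ and $\ell_\lambda=6=q\ell_0$ with an integer $q\ge1$. Put $k=qk_0$, take the base point in $B$, and let $j=j_t$ be given by Lemma 1 for this $k$. We show that $g_t:=\rho_t(\lambda)^{j_t}\to1$.

*Real case.* By (7) and Step 5, $\rho_t(\lambda)$ is trivial on $V$, and on $U_\xi$ it is $x\mapsto A^kx+s_t\ell_\lambda u+v'$ with $v'\perp u$. Moreover $|v'|\le C$, since $\rho_t(\lambda)\to\lambda$. By Lemma 2 the translation part of $\rho_t(\lambda)^j$ has norm at most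
$$js_t\ell_\lambda+C\,\frac{|\sin(jk\theta/2)|}{|\sin(k\theta/2)|}\le2\theta^{-3}\theta^5\ell_\lambda+C\,\frac{\pi\theta^3}{k\theta/\pi}\le C\theta^2$$
for small $\theta$, with a new $C$. The rotation part has angle within $2\pi\theta^3$ of $2\pi\mathbb Z$.

*Complex case.* Here $\rho_t(\lambda)^j=h^{qj}=(c,0)\circ((0,jq\sigma),A^{kj})\circ(-c,0)$, and by (4) it maps $(0,0)$ to
$$\big((1-A^{kj})c,\ jq\sigma-2\,\mathrm{Im}\langle c,(A^{kj}-1)c\rangle\big),$$
since $\langle c,c\rangle$ is real. We have $\|A^{kj}-1\|\le2\pi\theta^3$, $|c|\le C/\theta$, $j\le2\theta^{-3}$, and $|\sigma|\le\theta^5\cdot C/\theta=C\theta^4$ by (8) and (9). So the three terms are $O(\theta^2)$, $O(\theta)$ and $O(\theta)$. The elements lie in the matrix group $N\rtimes\mathrm{SU}(U_\xi)\subset G$, and their unitary parts tend to $1$.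

In both cases $g_t\to1$ in $G$. By Steps 5 and 6, $g_t$ is parabolic with fixed point $\xi$ for small $t\ne0$. The element of $\Gamma$ built like $\lambda$ from $e_0-e_2$ in place of $e_0+e_2$ is parabolic with fixed point $[e_0-e_2]$, so it does not fix $\xi$. Lemma 3 gives that $\rho_t(\Gamma)$ is non-discrete for all small $t\ne0$.

**Step 8: non-conjugacy.** Keep $\xi,\lambda$ and the base point in $B$, and let $\mu=T_{6e_3}\in\Gamma$; this uses $n\ge3$. Then $\ell_\mu=0$, no walls are crossed, and $\rho_t(\mu)=\mu$ is translation by $w_\mu=6e_3\ne0$ for all $t$. Suppose $Q$ in $\mathrm{SO}_0(m,1)$, resp. $\mathrm{SU}(m,1)$, conjugates $\rho_t$ to $\rho_{t'}$ with $t,t'$ small. Then $Q$ fixes the fixed point $\xi$ of $\mu$. So $Q$ acts as a similarity of $\mathbb R^{m-1}$, resp. by an element of $N\rtimes(\mathrm U(m-1)\times\mathbb R_+)$. The linear part of $\rho_t(\lambda)$ has nontrivial eigenvalues exactly $e^{\pm ik\theta_t}$ (none if $t=0$), and these are invariant under conjugation. So $\theta_t=\theta_{t'}$ for small $t,t'$. If this is $0$, then $t=t'=0$. Let $t,t'\ne0$.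

*Real case.* The minimal displacement of $\rho_t(\lambda)$ is $s_t\ell_\lambda$: it is attained on the axis, which exists because $A^k$ fixes no nonzero vector of $U_\xi\cap u^\perp$. The minimal displacement of $\rho_t(\mu)$ is $|w_\mu|$. The ratio $s_t\ell_\lambda/|w_\mu|$ is invariant under similarities, so $s_t=s_{t'}$.

*Complex case.* Over the fixed set of its action on $\mathbb C^{m-1}$, which consists of the $c+y$ with $y\perp U_\xi$, the element $\rho_t(\lambda)=h^q$ maps $(c,0)(y,v)$ to $(c,0)(y,v+q\sigma)$. So it translates vertically by the constant $q\sigma=qs_tF(\theta_t)$. Conjugation by $N\rtimes\mathrm U(m-1)$ does not change this constant, nor the horizontal displacement $|w_\mu|$ of $\rho_t(\mu)$. A dilation by $\kappa$ multiplies them by $\kappa^2$ and $\kappa$. So $qs_tF(\theta_t)/|w_\mu|^2$ is invariant, and since $F(\theta_t)=F(\theta_{t'})\ne0$ we get $s_t=s_{t'}$.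

In both cases $(\theta_t,s_t)=(\theta_{t'},s_{t'})$, hence $t=t'$. On a small interval $(-\varepsilon,\varepsilon)$ the family $\rho_t$ is therefore a strongly parabolic-preserving deformation that is non-discrete for all small $t\ne0$. This proves the negative halves of Theorems C and D for $n\ge3$.

## 12. The group $\mathrm P\Gamma(2)$ in $\mathrm{SO}_0(m,1)$ and $\mathrm{SU}(m,1)$: the case $n=2$

For Theorem C with $n=2$ and $m\ge4$ the counterexample is Theorem A. This completes the proof of Theorem C.

For Theorem D with $n=2$ it suffices to work in $\mathrm{SU}(3,1)$, and for $m>3$ to let everything act trivially on the extra coordinates. Take $\Gamma=\mathrm P\Gamma(2)$ with $a,b$ as before, $\mathrm H^2_{\mathbb R}\subset\mathrm H^3_{\mathbb C}$, and coordinates as in Section 9 with $F_{\mathbb C}=\mathrm{span}_{\mathbb C}(e_1,f)$, $N=\mathbb C^2\times\mathbb R$ and $a=(2e_1,0)$. Let $A_t\in\mathrm{SU}(2)$ be the complex matrix of Section 11, Step 1, acting on $N$ and fixing $(0,0)$ and $\infty=[p]$.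

**Step 1: define the deformation.** Let $J$ be the linear map with $Jp=2p'$, $Jp'=\frac12p$, and $J=1$ on $F_{\mathbb C}$. It preserves the Hermitian form, $J^2=1$, and it commutes with $A_t$. It maps $p'+xe_1+\frac12x^2p$ to $x^2\big(p'+x^{-1}e_1+\frac12x^{-2}p\big)$, so on $\partial_\infty\mathrm H^2_{\mathbb R}$ it is $x\mapsto1/x$. The map $JaJ$ is real, unipotent, trivial on $f$, and acts on $\partial_\infty\mathrm H^2_{\mathbb R}$ as $x\mapsto x/(1+2x)$, so $b=JaJ$. Define
$$\rho_t(a)=aA_t,\qquad\rho_t(b)=bA_t=J\rho_t(a)J,\qquad\text{so that}\quad\rho_t(ab^{-1})=ab^{-1}.$$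

**Step 2: strongly parabolic-preserving and non-discrete.** We have $A_t^{-1}(A_tT_{2e_1})A_t=T_{2e_1}A_t=\rho_t(a)$. So, up to conjugation by $A_t$, $\rho_t(a)$ is an element $h$ as in Section 11, Step 6, with $V=0$, $k_0=1$, $\ell_0=2$ and the single wall parameter $a_1=0$. Conjugation by $A_t$ changes neither the drift nor $|c|$. By the example in Section 9, $F(\theta)=-4\cot(\theta/2)$, and (8) gives, for $t\ne0$,
$$\rho_t(a)=(c,0)\circ((0,\sigma),A_t)\circ(-c,0),\qquad\sigma=-4s_t\cot(\theta_t/2)\ne0,\quad|c|\le C/\theta_t .$$
For $j\ne0$, $\rho_t(a)^j$ is conjugate to $((0,j\sigma),A_t^j)$, which adds $j\sigma\ne0$ to $v$ and has no fixed point in $N$. So it is parabolic with fixed point $\infty$, and $\langle\rho_t(a)\rangle$ is discrete. Conjugating by $J$ gives the same for $\rho_t(b)$, with fixed point $(0,0)$, and $\rho_t(ab^{-1})=ab^{-1}$ has fixed point $(e_1,0)$. As in Section 7, Step 2, $\rho_t$ is strongly parabolic-preserving. With $j=j_t$ from Lemma 1 for $k=1$, the estimate of Section 11, Step 7 (complex case, $q=1$) gives $\rho_t(a)^{j_t}\to1$. Since $b\infty\ne\infty$,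 Lemma 3 shows that $\rho_t(\Gamma)$ is non-discrete for all small $t\ne0$.

**Step 3: non-conjugacy.** Suppose $Q\in\mathrm{SU}(m,1)$ conjugates $\rho_t$ to $\rho_{t'}$. It fixes the fixed points $\infty$, $(0,0)$, $(e_1,0)$ of the images of $a,b,ab^{-1}$. Fixing the first two, it acts on $N$ as $(z,v)\mapsto(\kappa Cz,\kappa^2v)$ with $C\in\mathrm U(m-1)$. Fixing the third, $\kappa Ce_1=e_1$, so $\kappa=1$ and $Ce_1=e_1$. Then $Q$ commutes with $a=T_{2e_1}$, and $CA_tC^{-1}=A_{t'}$. Hence $\mathrm{tr}A_t$ and
$$\langle A_te_1,e_1\rangle=\alpha^2e^{i\theta_t}+\beta^2e^{-i\theta_t}=\cos\theta_t+is_t\sin\theta_t$$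
agree for $t$ and $t'$. They determine $\theta_t$, and if $\theta_t\ne0$ also $s_t$. So $t=t'$.

This is a strongly parabolic-preserving deformation with $\rho_t(\Gamma)$ non-discrete for all small $t\ne0$, and it completes the proof of Theorem D. $\blacksquare$
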